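\title{The upper tail of the number of intercalates\\ in a random Latin square}

\begin{abstract}
An intercalate is a $2\times2$ Latin subsquare. Let $\mathbf N$ be the number of intercalates in a uniformly random Latin square of order $n$; its mean is $(1+o(1))n^2/4$. We prove that for every constant $\delta>0$,
\[\Pr[\mathbf N\ge(1+\delta)n^2/4]=\exp\bigl(-(1+o(1))\,\Phi(\delta\,\mathbb E\mathbf N)\log n\bigr),\]
where $\Phi(N)$ is the least number of nonempty cells in a partial Latin square with at least $N$ intercalates. This answers a question posed by Kwan, Sah, Sawhney and Simkin. The formula holds uniformly for $\delta_0\le\delta\le n^{1-\beta}$, and conditionally on the upper-tail event the square contains, with high probability, a nearly optimal partial Latin square. The upper bound is a union bound over partial Latin squares in which every cell lies in many intercalates; such objects are few because they can be reconstructed from a small sample of their cells. The lower bound plants an optimal partial Latin square and uses a lower-tail estimate for the rest of the square.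
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A \emph{Latin square} of order $n$ is an $n\times n$ array filled with the symbols $1,\dots,n$ in which every symbol appears exactly once in each row and each column. An \emph{intercalate} is a $2\times2$ Latin subsquare: two rows and two columns whose four common cells contain only two symbols, arranged as
$\begin{smallmatrix}a&b\\ b&a\end{smallmatrix}$. Let $L$ be a uniformly random Latin square of order $n$ and let $\mathbf N$ be its number of intercalates. There are $\binom n2^2$ choices of two rows and two columns and $n(n-1)$ choices of $(a,b)$. If the entries were independent and uniform, each such pattern would appear with probability $n^{-4}$, and we would expect about $n^2/4$ intercalates. It is known that indeed $\mathbb E\mathbf N=(1+o(1))n^2/4$.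

How unlikely is it that $\mathbf N$ exceeds $n^2/4$ by a factor $1+\delta$? The excess may be spread over the whole square, each pair of rows contributing a little more than its share; or a small part of the square may be extremely rich in intercalates while the rest is typical. The cost of the second mechanism is measured by partial Latin squares. A \emph{partial Latin square} is an array in which each cell is empty or contains a symbol, and no symbol appears twice in a row or a column; an intercalate in it must consist of four nonempty cells. For real $N>0$ let $\Phi(N)$ be the minimum number of nonempty cells in a partial Latin square with at least $N$ intercalates. For example $\Phi(1)=4$, and $\Phi(2)=7$ because two intercalates can share one cell but not two (Lemma~\ref{lem:degree} and Example~\ref{ex:table}). For large $N$ one can pack much more densely: the addition table of $\mathbb Z_2^j$ has $k^2$ cells and about $k^3/4$ intercalates, where $k=2^j$, and $\Phi(N)$ has order $N^{2/3}$.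

A given partial Latin square with $m$ nonempty cells should appear in $L$ with probability about $n^{-m}$, and when it appears, the remainder of $L$ should still contain about $n^2/4$ intercalates. So the cheapest way to plant $\delta\,\mathbb E\mathbf N$ extra intercalates should have probability about $n^{-\Phi(\delta\mathbb E\mathbf N)}$, which for constant $\delta$ is $\exp(-\Theta(n^{4/3}\log n))$. This agrees with what is known: for every constant $\delta>0$ one has $\Pr[\mathbf N\ge(1+\delta)\mathbb E\mathbf N]=\exp(-\Theta(n^{4/3}\log n))$, and $\Phi(N)=(1+o(1))(4N)^{2/3}$ when $(4N)^{1/3}$ is a power of two. The question, posed by Kwan, Sah, Sawhney and Simkin~\cite{KSSS}, is whether planting also gives the correct constant in the exponent, that is, whether $-\log\Pr[\mathbf N\ge(1+\delta)n^2/4]$ is asymptotic to $\Phi(\delta\mathbb E\mathbf N)\log n$. We prove that it is.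

\subsection{Results}

Logarithms are natural and all asymptotics are as $n\to\infty$. For a partial Latin square $P$ we write $|P|$ for its number of nonempty cells and $N(P)$ for its number of intercalates.

\begin{theorem}\label{thm:main}
For every constant $\delta>0$,
\[\Pr[\mathbf N\ge(1+\delta)n^2/4]=\exp\bigl(-(1+o(1))\,\Phi(\delta\,\mathbb E\mathbf N)\log n\bigr).\]
\end{theorem}

\begin{theorem}\label{thm:uniform}
Fix $\delta_0\in(0,1]$ and $\beta\in(0,1)$. The formula of Theorem~\ref{thm:main} holds uniformly over $\delta=\delta_n\in[\delta_0,n^{1-\beta}]$.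
\end{theorem}

Theorem~\ref{thm:main} is the case $\delta_0=\min(\delta,1)$, $\beta=1/2$ of Theorem~\ref{thm:uniform}. The proof needs no formula for $\Phi$, only its order of magnitude and a continuity property. Where $\Phi$ can be evaluated, the exponent becomes explicit.

\begin{corollary}\label{cor:explicit}
We have $\Phi(N)\ge(4N)^{2/3}$ for all $N>0$. Hence, in the range of Theorem~\ref{thm:uniform},
\[\Pr[\mathbf N\ge(1+\delta)n^2/4]\le\exp\bigl(-(1-o(1))(\delta n^2)^{2/3}\log n\bigr).\]
If $(\delta n^2)^{1/3}=(1+o(1))2^{j_n}$ along a sequence of $n$, with integers $j_n$, then along this sequence the probability equals $\exp(-(1+o(1))(\delta n^2)^{2/3}\log n)$.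
\end{corollary}

The last result says that planting is not only as cheap as any other mechanism but is what typically happens.

\begin{theorem}\label{thm:structure}
In the setting of Theorem~\ref{thm:uniform}, for every fixed $\xi\in(0,1)$ there is a constant $C$ such that, conditionally on $\mathbf N\ge(1+\delta)n^2/4$, with probability $1-o(1)$ the square $L$ contains a partial Latin square $P$ with $|P|\le(1+\xi)\Phi(\delta\mathbb E\mathbf N)$ and $N(P)\ge(1-\xi)\delta\mathbb E\mathbf N$ that uses at most $C(\delta n^2)^{1/3}$ rows, at most $C(\delta n^2)^{1/3}$ columns and at most $C(\delta n^2)^{1/3}$ symbols.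
\end{theorem}

\subsection{Plan of the proof}

For the upper bound we show that, outside an event much rarer than the one we study, a square with $(1+\delta)n^2/4$ intercalates contains a \emph{core}: a partial Latin square with almost $\delta n^2/4$ intercalates in which every cell lies in very many of them. A core has at least about $\Phi(\delta n^2/4)$ cells by the definition of $\Phi$, a given core with $m$ cells lies in $L$ with probability $n^{-(1-o(1))m}$, and the number of cores with $m$ cells is at most $n^{10\eta m}$ for an arbitrarily small constant $\eta$. The count is the subject of Section~\ref{sec:count}, and the extraction of the core that of Sections~\ref{sec:onerow} and~\ref{sec:upper}. For the lower bound (Section~\ref{sec:lower}) we plant an optimal partial Latin square and must show that the rest of the square still has about $n^2/4$ intercalates after conditioning on this rare event; this needs a strong lower-tail estimate (Section~\ref{sec:tail}). All probabilities are computed in a model in which the square is built row by row (Section~\ref{sec:model}). Passing to this model costs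 a factor $e^{4n\log^2n}$, which is negligible at the scale $n^{4/3}\log n$.

\subsection{Conventions}\label{sec:conv}

We identify a partial Latin square with the set of triples $(r,c,a)$, called \emph{cells}, such that symbol $a$ stands in row $r$ and column $c$. Thus a partial Latin square is a finite set of triples any two of which agree in at most one coordinate; we put no restriction on the sets from which rows, columns and symbols are taken (see Remark~\ref{rem:order}). A Latin square of order $n$ is a partial Latin square $L\subset[n]^3$ with $n^2$ cells, where $[n]=\{1,\dots,n\}$. An intercalate is a set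
\begin{equation}\label{eq:intercalate}
\{(r,c,a),\ (r,c',b),\ (r',c,b),\ (r',c',a)\}\qquad(r\ne r',\ c\ne c',\ a\ne b).
\end{equation}
Any two of its cells share a row, a column or a symbol. The notion of intercalate and the law of $L$ are invariant under permuting the three coordinates. The \emph{degree} of a cell $x$ in $P$ is the number of intercalates of $P$ that contain $x$.

Throughout, $\delta_0$ and $\beta$ are fixed, $\delta\in[\delta_0,n^{1-\beta}]$, and
\[\varphi=(\delta n^2)^{2/3},\qquad K=\lfloor n/\log n\rfloor,\qquad D=\lceil\log n\rceil .\]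
Note that $\varphi^{3/2}=\delta n^2$ and
\begin{equation}\label{eq:phirange}
\delta_0^{2/3}n^{4/3}\le\varphi\le n^{2-2\beta/3};\qquad\text{in particular}\quad n\log^2n=o(\varphi).
\end{equation}
We assume that $n$ is large in terms of all fixed parameters, and every $o(\cdot)$ and $O(\cdot)$ is uniform in $\delta$.

We use the bounds $(d/e)^d\le d!\le e\sqrt d\,(d/e)^d$ and $\binom ym\le(ey/m)^m$, and the following standard inequalities. \emph{Chernoff:} a binomial variable $X$ with mean $\mu$ satisfies $\Pr[X\le\mu/2]\le e^{-\mu/8}$ and $\Pr[X\ge2\mu]\le e^{-\mu/3}$. \emph{Hoeffding, without replacement:} if $s$ elements are drawn without replacement from a finite population of numbers in $[0,\ell]$, their sum falls $\lambda$ below its mean with probability at most $\exp(-2\lambda^2/(s\ell^2))$.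

\section{Degrees, pruning and the function $\Phi$}\label{sec:phi}

\begin{lemma}\label{lem:degree}
Let $P$ be a partial Latin square.
\begin{enumerate}
\item[(a)] Write the intercalates through a cell $x=(r,c,a)$ as in \eqref{eq:intercalate}. Distinct ones have distinct $r'$, distinct $c'$ and distinct $b$, and they share no cell other than $x$. If $x$ has degree at least $\kappa$, then the row, the column and the symbol of $x$ each contain more than $\kappa$ cells of $P$.
\item[(b)] If all cells of $P$ have degree at least $\kappa>0$, then $P$ uses at most $|P|/\kappa$ rows, at most $|P|/\kappa$ columns and at most $|P|/\kappa$ symbols.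
\end{enumerate}
\end{lemma}

\begin{proof}
Two coordinates determine a cell of $P$. Given $x$ and $r'$, the cell in row $r'$ and column $c$ gives $b$, and the cell in row $r'$ with symbol $a$ gives $c'$. So $r'$ determines the intercalate, and by the symmetry of the coordinates so do $c'$ and $b$. Each of the three cells other than $x$ has one of $r',c'$ as a coordinate different from that of $x$, so a second common cell would force equal $r'$ or equal $c'$. The cells $(r,c',b)$, taken over all intercalates through $x$, are distinct cells in the row of $x$ other than $x$; the cells $(r',c,b)$ and $(r',c',a)$ play this role for the column and the symbol. This proves (a). In (b) every row that is used contains more than $\kappa$ cells, and the same holds for columns and symbols.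
\end{proof}

In a Latin square of order $n$ every degree is therefore at most $n-1$, and
\begin{equation}\label{eq:trivial}
\mathbf N\le n^2(n-1)/4 .
\end{equation}

\begin{example}\label{ex:table}
Let $k=2^j$ and $T_k=\{(r,c,r+c):r,c\in\mathbb Z_2^j\}$. For a cell $(r,c,r+c)$ and $u\ne0$, the rows $r,r+u$ and the columns $c,c+u$ carry the symbols $r+c$ and $r+c+u$ in the pattern \eqref{eq:intercalate}, because $u+u=0$. So every cell has the maximal degree $k-1$, and $N(T_k)=k^2(k-1)/4$.
\end{example}

Cells of low degree contribute little and can be discarded.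

\begin{lemma}[Pruning]\label{lem:prune}
Let $P$ be a partial Latin square.
\begin{enumerate}
\item[(a)] For $\kappa>0$ there is $P'\subset P$ with $N(P')\ge N(P)-\kappa|P|$ in which all cells have degree at least $\kappa$.
\item[(b)] For $\lambda>0$ there is $P'\subset P$ with $N(P')\ge N(P)-\lambda$ that uses at most $|P|^2/\lambda$ rows, columns and symbols each.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), delete a cell of current degree less than $\kappa$ as long as there is one. There are at most $|P|$ deletions and each destroys fewer than $\kappa$ intercalates. For (b), apply (a) with $\kappa=\lambda/|P|$ and then Lemma~\ref{lem:degree}(b).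
\end{proof}

The lower bound on $\Phi$ uses the \emph{Loomis--Whitney inequality}: if $T$ is a finite set of triples and $T_{12},T_{13},T_{23}$ are its projections to pairs of coordinates, then $|T|^2\le|T_{12}||T_{13}||T_{23}|$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(i)] $\Phi$ is nondecreasing and $\Phi(N+N')\le\Phi(N)+\Phi(N')$.
\item[(ii)] $\Phi(N)\ge(4N)^{2/3}$ for $N>0$.
\item[(iii)] $\Phi(N)\le16N^{2/3}$ for $N\ge1$.
\item[(iv)] If $s>0$ and $sN\ge1$, then $\Phi((1+s)N)\le(1+16s^{2/3})\Phi(N)$.
\end{enumerate}
\end{lemma}

\begin{proof}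
(i) Monotonicity holds by definition. For subadditivity, place optimal partial Latin squares for $N$ and $N'$ on disjoint sets of rows, columns and symbols.

(ii) Let $|P|=m$. To each pair consisting of an intercalate \eqref{eq:intercalate} and a marked cell $(r,c,a)$ in it, assign the triple $(r,c,b)$, where $b$ is the other symbol. The triple determines the marked cell, and then $b$ determines the intercalate by Lemma~\ref{lem:degree}(a). So we obtain a set $T$ of exactly $4N(P)$ triples. The pairs $(r,c)$, $(r,b)$, $(c,b)$ are pairs of coordinates of the cells $(r,c,a)$, $(r,c',b)$, $(r',c,b)$ of $P$, so each projection of $T$ has at most $m$ elements. Hence $4N(P)\le m^{3/2}$.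

(iii) Let $k$ be the least power of two with $k^2(k-1)\ge4N$; then $k\ge2$, and $\Phi(N)\le k^2$ by Example~\ref{ex:table}. If $k=2$, then $k^2=4\le16N^{2/3}$. If $k\ge4$, minimality gives $4N>(k/2)^2(k/2-1)\ge k^3/16$, so $k<4N^{1/3}$.

(iv) By (i), (iii) and (ii), $\Phi((1+s)N)\le\Phi(N)+16s^{2/3}N^{2/3}\le(1+16s^{2/3})\Phi(N)$.
\end{proof}

Part (iv) is the continuity property that lets us lose an $\epsilon$-fraction of the intercalates at several points of the proof. Put
\[\Phi_*=\Phi(\delta n^2/4);\qquad\text{by (ii) and (iii),}\quad \varphi\le\Phi_*\le16\varphi .\]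
Write $\mathbb E\mathbf N=(1+\theta_n)n^2/4$ with $\theta_n\to0$, and let $s=2|\theta_n|+1/n$. The larger of $\delta\mathbb E\mathbf N$ and $\delta n^2/4$ is at most $1+s$ times the smaller, and $s$ times the smaller is at least $\delta_0n/5\ge1$. So (i) and (iv) give
\begin{equation}\label{eq:phistar}
\Phi(\delta\mathbb E\mathbf N)=(1+o(1))\Phi_* ,
\end{equation}
and we work with $\Phi_*$ from now on.

\begin{remark}\label{rem:order}
One could define $\Phi$ using only partial Latin squares inside $[n]^3$; call this $\Phi_n\ge\Phi$. For $N=\delta\mathbb E\mathbf N$ nothing changes. Fix $\epsilon\in(0,1)$ and let $P$ be optimal for $N/(1-\epsilon)$. Lemma~\ref{lem:prune}(b) with $\lambda=\epsilon N/(1-\epsilon)$ leaves at least $N$ intercalates on $O_\epsilon(|P|^2/N)=O_\epsilon(N^{1/3})=o(n)$ rows, columns and symbols. After relabeling, this shows $\Phi_n(N)\le\Phi(N/(1-\epsilon))\le(1+O(\epsilon^{2/3}))\Phi(N)$.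
\end{remark}

\section{Counting partial Latin squares of high minimum degree}\label{sec:count}

The upper bound will come from a union bound over partial Latin squares $P$ with $m$ cells, each contained in $L$ with probability about $n^{-m}$. This is sharp only if the family has $n^{o(m)}$ members, and there are far more partial Latin squares of the relevant shape. For constant $\delta$ the relevant shape is $m\approx k^2$ cells on $k\approx n^{2/3}$ rows, columns and symbols, and already the number of Latin squares of order $k$ is at least $(k/e^2)^{k^2}=n^{(2/3-o(1))m}$ (see \eqref{eq:manysquares} below). We must therefore use that $P$ is rich in intercalates. The point is that three cells of an intercalate determine the fourth. Say that an ordered triple of cells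
\[(r,c',b),\quad(r',c,b),\quad(r',c',a)\qquad(r\ne r',\ c\ne c')\]
is a \emph{suggestion} of the triple $(r,c,a)$.

\begin{example}\label{ex:suggest}
Write $\mathbb Z_2^2=\{0,1,2,3\}$ in binary. On the left is $T_4$, on the right a set $U$ of nine of its cells.
\[
\begin{array}{c|cccc}
 &0&1&2&3\\\hline
0&0&1&2&3\\
1&1&0&3&2\\
2&2&3&0&1\\
3&3&2&1&0
\end{array}
\qquad\qquad
\begin{array}{c|cccc}
 &0&1&2&3\\\hline
0&\cdot&1&\cdot&\cdot\\
1&1&0&\cdot&\cdot\\
2&\cdot&3&\cdot&1\\
3&3&2&1&0
\end{array}
\]
In rows $0,3$ and columns $1,2$ the set $U$ shows the symbol $1$ twice on a diagonal and the symbol $2$ at position $(3,1)$; this suggests the symbol $2$ at position $(0,2)$. In the same way the positions $(0,0)$, $(0,3)$, $(1,2)$, $(1,3)$, $(2,0)$, $(2,2)$ are filled in using the opposite corners $(1,1)$, $(2,1)$, $(3,0)$, $(3,1)$, $(3,1)$, $(3,3)$, respectively. No suggestion made by cells of $T_k$ is false, since $r+c'=r'+c$ implies $r+c=r'+c'$. So $U$ determines $T_4$.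

For large $k$ the saving is dramatic. Keep each cell of $T_k$ independently with probability $q=k^{-1/4}$. A given cell lies in $k-1$ intercalates that are disjoint apart from it, so it fails to be suggested with probability $(1-q^3)^{k-1}\le\exp(-(k-1)k^{-3/4})=o(k^{-2})$. Thus about $k^{7/4}=o(k^2)$ cells suffice to reconstruct all $k^2$.
\end{example}

In a general $P$ there may be false suggestions. We deal with them by a vote: true cells are suggested many times, and the total number of suggestions is bounded, so few triples receive many votes.

\begin{lemma}\label{lem:count}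
Let $n$ be larger than an absolute constant, let $m\ge1$ be an integer, and let $\kappa>0$ and $q\in(0,1]$ satisfy $q^3\kappa\ge n^{1/2}$. The number of partial Latin squares $P\subset[n]^3$ with $m$ cells, all of degree at least $\kappa$, is at most
\[n^{7qm}\Bigl(\frac{2e\,m}{q^3\kappa^2}\Bigr)^m .\]
\end{lemma}

\begin{proof}
Let $P$ be such a partial Latin square. By Lemma~\ref{lem:degree}(a), $m>\kappa$, so $qm\ge q^3\kappa\ge n^{1/2}$.

There are at most $m^2/\kappa$ suggestions formed by cells of $P$. Indeed, there are $m$ choices for $(r',c',a)$; at most $m/\kappa$ choices for the cell $(r',c,b)$ in the same row, since $P$ uses at most $m/\kappa$ columns by Lemma~\ref{lem:degree}(b); and $(r,c',b)$ is then the cell with column $c'$ and symbol $b$.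

Let $U\subset P$ contain each cell independently with probability $q$. A cell $x\in P$ lies in at least $\lceil\kappa\rceil$ intercalates of $P$ that are disjoint apart from $x$, and each yields a suggestion of $x$ from $U$ when its other three cells lie in $U$. These events are independent and have probability $q^3$. By Chernoff's inequality, $x$ is suggested fewer than $q^3\kappa/2$ times with probability at most $e^{-n^{1/2}/8}$. There are at most $n^2$ cells $x$, and $\Pr[|U|>2qm]\le e^{-n^{1/2}/3}$. As $n^2e^{-n^{1/2}/8}+e^{-n^{1/2}/3}<1$, there is a set $U=U(P)$ with $|U|\le2qm$ that suggests every cell of $P$ at least $q^3\kappa/2$ times.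

Let $Y(U)$ be the set of triples in $[n]^3$ suggested by $U$ at least $q^3\kappa/2$ times. It depends on $U$ only, it contains $P$, and
$|Y(U)|\le(m^2/\kappa)/(q^3\kappa/2)=2m^2/(q^3\kappa^2)$.
The number of subsets of $[n]^3$ of size at most $2qm$ is at most $\sum_{i\le2qm}n^{3i}\le2n^{6qm}\le n^{7qm}$. For each set $U$ that arises, the number of $P$ with $U(P)=U$ is at most $\binom{|Y(U)|}m\le(e|Y(U)|/m)^m$.
\end{proof}

With $q=n^{-\eta}$ the first factor is $e^{o(m)}$, and the second is small when $m/\kappa^2$ is a small power of $n$: the degrees must be nearly as large as $\sqrt m$, as in $T_k$. To prune at such a high threshold without destroying the excess intercalates, we need to start from a set of cells of size at most $\varphi$ times a small power of $n$ that contains almost all the excess. Finding this set is the probabilistic part of the upper bound.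

\section{The row-by-row model}\label{sec:model}

A uniform Latin square offers no independence to work with, but a single row, given the previous ones, can be analyzed. Build a random Latin square as follows. Given rows $1,\dots,t-1$ (the \emph{past}), let $G_t$ be the bipartite graph between columns and symbols in which $(c,a)$ is an edge if $a$ does not occur in column $c$ in the past. Every column has seen $t-1$ symbols and every symbol has been placed in $t-1$ distinct columns, so $G_t$ is $d$-regular with $d=n-t+1$. Let row $t$ be a uniformly random perfect matching $M_t$ of $G_t$; we regard $M_t$ both as a set of edges, the cells of row $t$, and as a bijection from columns to symbols. Let $Q$ be the law of the resulting Latin square.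

Two theorems on permanents control the number of choices. \emph{Van der Waerden's conjecture}, proved by Egorychev and Falikman, states that an $n\times n$ doubly stochastic matrix has permanent at least $n!/n^n$; hence a $d$-regular bipartite graph with parts of size $n$ has at least $(d/n)^nn!$ perfect matchings. \emph{Br\`egman's theorem} states that a bipartite graph with parts of size $n$ and degrees $d_1,\dots,d_n\ge1$ in one part has at most $\prod_i(d_i!)^{1/d_i}$ perfect matchings. So, whatever the past, the number of perfect matchings of $G_t$ lies between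
\[a_t=(d/n)^nn!\ \ge\ (d/e)^n\qquad\text{and}\qquad b_t=(d!)^{n/d}\ \le\ (e\sqrt d)^{n/d}(d/e)^n .\]
Consequently the number of Latin squares of order $n$ lies between $\prod_ta_t$ and $\prod_tb_t$, where
\begin{equation}\label{eq:manysquares}
\prod_{t=1}^na_t\ge(n!)^ne^{-n^2}\ge(n/e^2)^{n^2},
\end{equation}
and
\begin{equation}\label{eq:Lambda}
1\le\frac{b_t}{a_t}\le(e\sqrt d)^{n/d},\qquad
\prod_{t=1}^n\frac{b_t}{a_t}\le\exp\Bigl(\sum_{d=1}^n\frac nd(1+\log n)\Bigr)\le\Lambda:=e^{4n\log^2n}.
\end{equation}

For distinct rows $\rho_1,\dots,\rho_h$, let $L^\rho$ be the square obtained from $L$ by moving these rows, in this order, to the top and keeping the order of the others. It is again a uniform Latin square.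

\begin{lemma}[Transfer]\label{lem:transfer}
For every set $\mathcal R$ of Latin squares of order $n$ and every $\rho$, $\Pr[L^\rho\in\mathcal R]\le\Lambda\,Q[\mathcal R]$.
\end{lemma}

\begin{proof}
A given square has uniform probability at most $\prod_ta_t^{-1}$ and $Q$-probability at least $\prod_tb_t^{-1}$. Apply \eqref{eq:Lambda}.
\end{proof}

We need two kinds of estimates for the probability that a row contains given cells. The first allows any number of cells and loses a constant factor per cell.

\begin{lemma}\label{lem:row}
Let $t\le n/2$. Given any past, for every set $V$ of $v$ pairs (column, symbol), $Q[V\subset M_t\mid\text{past}]\le e^2n\,(2e/n)^v$.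
\end{lemma}

\begin{proof}
We may assume that $V$ consists of pairwise disjoint edges of $G_t$, as otherwise the probability is $0$. Delete their endpoints. The remaining graph has parts of size $n-v$ and degrees at most $d$, and $(i!)^{1/i}$, the geometric mean of $1,\dots,i$, increases with $i$. By Br\`egman's theorem at most $(d!)^{(n-v)/d}$ perfect matchings contain $V$. So the probability is at most $(b_t/a_t)(d!)^{-v/d}\le(e\sqrt d)^{n/d}(e/d)^v$, and $d\ge n/2$ gives $(e\sqrt d)^{n/d}\le e^2n$ and $e/d\le2e/n$.
\end{proof}

\begin{lemma}\label{lem:contain}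
Let $P\subset[n]^3$ be a partial Latin square with $m$ cells that uses at most $n/2$ rows. Then $\Pr[P\subset L]\le e^{5n\log^2n}(6/n)^m$.
\end{lemma}

\begin{proof}
Move the rows of $P$ to the top, apply Lemma~\ref{lem:transfer}, and then apply Lemma~\ref{lem:row} to each of these rows given its past. The probability is at most $\Lambda(e^2n)^{n/2}(2e/n)^m$.
\end{proof}

The second kind of estimate is asymptotically exact, as is needed to recover the constant $1/4$ in the typical number of intercalates. It applies to nearly complete graphs such as $G_t$ with $t=o(n)$, and it is proved by switching: one compares matchings that contain an edge with matchings that avoid it by exchanging two edges.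

\begin{lemma}[Switching]\label{lem:switch}
Let $G$ be a bipartite graph with parts of size $n'$ that has a perfect matching and in which each vertex has at most $\Delta$ non-neighbors in the other part. Let $M$ be a uniformly random perfect matching of $G$.
\begin{enumerate}
\item[(a)] If $e_1,\dots,e_v$ are pairwise disjoint edges and $n'-v\ge2\Delta+1$, then
\[\Pr[e_1,\dots,e_v\in M]\le\prod_{i=0}^{v-1}(n'-i-2\Delta)^{-1}\le(n'-v-2\Delta)^{-v}.\]
\item[(b)] If $e_1,e_2$ are disjoint edges and $n'\ge8\Delta+9$, then
$\Pr[e_1,e_2\in M]\ge\bigl(1-5(\Delta+1)/n'\bigr)/n'^2$.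
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e=(c,a)$ be an edge and let $M\ni e$. Consider the edges $(c',a')\in M\setminus\{e\}$ with $(c,a')\in G$ and $(c',a)\in G$. At most $\Delta$ edges of $M$ are excluded by each condition, so there are at least $n'-1-2\Delta$ such edges. Replacing $(c,a),(c',a')$ by $(c,a'),(c',a)$ gives a perfect matching $M'$ that avoids $e$. From $M'$ we read off $a'$ as the partner of $c$ and $c'$ as the partner of $a$, and so recover $M$. Hence $(n'-1-2\Delta)\Pr[e\in M]\le1-\Pr[e\in M]$, that is, $\Pr[e\in M]\le1/(n'-2\Delta)$. Given $e_1\in M$, the rest of $M$ is a uniform perfect matching of a graph of the same kind with parts of size $n'-1$. Iterating gives (a).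

(b) First let $n'\ge8\Delta+8$ and let $e=(c,a)$ be an edge. For $M\not\ni e$ let $a'$ be the partner of $c$ and $c'$ the partner of $a$, and call $M$ \emph{switchable} if $(c',a')\in G$. If $M\not\ni e$ is not switchable, then $M$ contains the disjoint edges $(c,a'),(c',a)$ for one of the at most $n'\Delta$ non-edges $(c',a')$. By (a) and $2\Delta+1\le n'/4$, this has probability at most
\[\frac{n'\Delta}{(n'-2\Delta)(n'-1-2\Delta)}\le\frac{16\Delta}{9n'}\le\frac{2\Delta}{n'} .\]
Also $\Pr[e\in M]\le2/n'$, so $M$ is switchable with probability at least $1-2(\Delta+1)/n'$. Replacing $(c,a'),(c',a)$ by $(c,a),(c',a')$ maps switchable matchings to matchings containing $e$, and each of these has at most $n'-1$ preimages, one for each choice of its edge $(c',a')$. Therefore $\Pr[e\in M]\ge(1-2(\Delta+1)/n')/n'>0$. For $n'\ge8\Delta+9$ apply this to $e_1$, and then, given $e_1\in M$, to $e_2$ with $n'-1$ in place of $n'$. The product is at least $\bigl(1-\frac{2(\Delta+1)}{n'}\bigr)\bigl(1-\frac{2(\Delta+1)}{n'-1}\bigr)/n'^2$, and $\frac2{n'-1}\le\frac3{n'}$.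
\end{proof}

\section{The intercalates completed by one row}\label{sec:onerow}

\subsection{The graph $H_t$}

Let the past rows be the bijections $\sigma_1,\dots,\sigma_{t-1}$ from columns to symbols. Row $t$ forms an intercalate with row $s<t$ in columns $c,c'$ exactly when it contains these two entries of row $s$ in swapped positions:
\[
\begin{array}{c|cc}
 &c&c'\\\hline
\text{row }s&b&a\\
\text{row }t&a&b
\end{array}
\]
Let $H_t$ be the graph whose vertices are the edges of $G_t$, in which $(c,a)$ and $(c',b)$ are adjacent if $\sigma_s(c)=b$ and $\sigma_s(c')=a$ for some $s<t$. Given a vertex $(c,a)$ and a row $s$, the only candidate has $c'=\sigma_s^{-1}(a)$ and $b=\sigma_s(c)$; here $c'\ne c$ and $b\ne a$ because $a$ does not occur in column $c$ in the past. An edge of $H_t$ determines $s$, because $b$ occurs once in column $c$. So $H_t$ is a simple graph that depends only on the past, adjacent vertices are disjoint edges of $G_t$, and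
\begin{equation}\label{eq:H}
\text{$H_t$ has maximum degree at most $t-1$ and at most $n^2(t-1)/2$ edges.}
\end{equation}
The intercalates on rows $s,t$ with $s<t$ correspond bijectively to the edges of the induced subgraph $H_t[M_t]$. Let $X_t$ be their number. The \emph{backward degree} of a cell of row $t$ is its degree in $H_t[M_t]$.

\begin{example}\label{ex:tworows}
Let $t=2$ and label the symbols so that $\sigma_1$ is the identity. Then $M_2$ is a uniform derangement, $H_2$ joins $(c,a)$ to $(a,c)$, and $X_2$ counts the $2$-cycles of $M_2$. With $\mathcal D_n=(1+o(1))n!/e$ the number of derangements, $\mathbb E X_2=\binom n2\mathcal D_{n-2}/\mathcal D_n\to1/2$. In general each of about $n^2(t-1)/2$ edges of $H_t$ lies in $M_t$ with probability about $n^{-2}$, so we expect $X_t\approx(t-1)/2$ and $\sum_{t\le K}X_t\approx K^2/4$.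
\end{example}

We look only at the first $K=\lfloor n/\log n\rfloor$ rows. Then a cell of $M_t$ has at most $K$ neighbors in $H_t$, each in $M_t$ with probability about $1/n$, so $H_t[M_t]$ is very sparse: typically almost all its edges are isolated, and large connected pieces are exponentially rare. We treat separately the cells of large backward degree and the rest. For $t\le K$ let
\begin{itemize}
\item $W_t$ be the set of cells of row $t$ of backward degree at least $D$;
\item $W_t^+$ be the union of $W_t$ and the set of neighbors of $W_t$ in $H_t[M_t]$;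
\item $f_t$ be the number of edges of $H_t[M_t\setminus W_t]$.
\end{itemize}

\subsection{Cells of large backward degree}

\begin{lemma}\label{lem:W}
For all $u\ge0$, $Q\bigl[\sum_{t\le K}|W_t^+|\ge u\bigr]\le e^{2n-u}$.
\end{lemma}

\begin{proof}
Fix $t\le K$ and the past. Every vertex of $W_t^+$ is in $W_t$ or adjacent to a vertex of $W_t$. So every component of $H_t[W_t^+]$ contains a vertex of $W_t$ together with its at least $D$ neighbors in $H_t[M_t]$, and has more than $D$ vertices.

We count the sets $V$ of $v\ge1$ vertices of $H_t$ such that all components of $H_t[V]$ have more than $D$ vertices. List the components in some order, with sizes $s_1,\dots,s_j$; there are at most $2^v$ sequences of positive integers with sum $v$, and $j\le v/D$. Choose a root in each component, in at most $n^{2j}\le n^{2v/D}\le e^{2v}$ ways; this is where $D\ge\log n$ is used. A connected set of size $s$ containing a given root is the set of vertices visited by a depth-first traversal of one of its spanning trees. The traversal has $2(s-1)$ steps, each either a step forward to a new vertex or a step back to the parent.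 There are at most $4^{s-1}$ forward/back patterns and, by \eqref{eq:H}, at most $K$ choices for each of the $s-1$ forward steps. So there are at most $2^ve^{2v}(4K)^v=(8e^2K)^v$ sets $V$. By Lemma~\ref{lem:row},
\[Q[|W_t^+|=v\mid\text{past}]\le e^2n\,(16e^3K/n)^v\le e^2n\,(16e^3/\log n)^v .\]
Once $\log n\ge32e^4$, this gives $\mathbb E[e^{|W_t^+|}\mid\text{past}]\le1+e^2n\sum_{v\ge1}2^{-v}\le n^2$. Conditioning row by row, $\mathbb E\exp(\sum_{t\le K}|W_t^+|)\le n^{2K}\le e^{2n}$, and Markov's inequality finishes the proof.
\end{proof}

\subsection{Edges between cells of small backward degree}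

The next lemma shows that an excess spread over cells of small backward degree costs $\exp(-n^{2-o(1)})$. The removal of $W_t$ is essential: the same bound for $\sum_tX_t$ would, by the averaging in Lemma~\ref{lem:light} below, give $\Pr[\mathbf N\ge(1+\delta)n^2/4]\le\exp(-n^{2-o(1)})$ for constant $\delta$, contrary to Theorem~\ref{thm:main}. Lemma~\ref{lem:switch}(a) controls families of disjoint edges of $H_t$, and in a graph of maximum degree less than $D$ such families are abundant.

\begin{lemma}\label{lem:f}
For fixed $\epsilon_1\in(0,1]$, $Q\bigl[\sum_{t\le K}f_t\ge(1+\epsilon_1/2)K^2/4\bigr]\le\exp(-n^2/\log^4n)$.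
\end{lemma}

\begin{proof}
Fix $t\le K$ and the past. The graph $H'=H_t[M_t\setminus W_t]$ has at most $n$ vertices and maximum degree less than $D$, so $f_t\le nD/2$ and $g_t:=\lfloor f_t/(2D)\rfloor\le n/4$. Each edge of $H'$ meets at most $2D$ edges of $H'$, itself included. Choosing edges one at a time, we find at least
\[\prod_{i<k}\max(f_t-2Di,0)\ge(2D)^k(g_t)_k\]
ordered $k$-tuples of pairwise disjoint edges in $H'$, where $(g)_k=g(g-1)\cdots(g-k+1)$. The $2k$ endpoints of such a tuple lie in $M_t$. Apply Lemma~\ref{lem:switch}(a) to $G_t$ with $n'=n$ and $\Delta=t-1<K$. The probability that $2k$ given vertices of $H_t$ lie in $M_t$ is at most $p_k^{2k}$, where $p_k=(1+5/\log n)/n\ge1/(n-4K)$ for $k\le K$, and $p_k=4/n\ge1/(n/2-2K)$ for $K<k\le n/4$. By \eqref{eq:H} there are at most $(n^2(t-1)/2)^k$ ordered $k$-tuples of edges of $H_t$, so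
\[\mathbb E[(g_t)_k\mid\text{past}]\le\Bigl(\frac{n^2p_k^2(t-1)}{4D}\Bigr)^k\quad(k\le n/4),\qquad (g_t)_k=0\quad(k>n/4).\]
Let $x=\epsilon_1/8$ and $\omega=(1+5/\log n)^2=1+o(1)$. By the binomial theorem and $k!\ge(k/e)^k$,
\[\mathbb E[(1+x)^{g_t}\mid\text{past}]=\sum_k\frac{x^k\,\mathbb E[(g_t)_k\mid\text{past}]}{k!}\le\exp\Bigl(\frac{x\omega(t-1)}{4D}\Bigr)+\sum_{k>K}\Bigl(\frac{4eK}{Dk}\Bigr)^k .\]
In the last sum the base is at most $4e/D\le1/2$, so the sum is at most $1$ and the right side is at most $2\exp(x\omega(t-1)/(4D))$. Conditioning row by row and using $\sum_{t\le K}(t-1)\le K^2/2$, we get $\mathbb E(1+x)^{\sum g_t}\le2^K\exp(x\omega K^2/(8D))$.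

If $\sum f_t\ge(1+\epsilon_1/2)K^2/4$, then $\sum g_t\ge(1+\epsilon_1/2)K^2/(8D)-K\ge(1+\epsilon_1/3)K^2/(8D)$, because $K/D\to\infty$. By Markov's inequality the probability is at most
\[2^K\exp\Bigl(\frac{K^2}{8D}\bigl[x\omega-(1+\tfrac{\epsilon_1}3)\log(1+x)\bigr]\Bigr).\]
Since $\log(1+x)\ge x(1-x/2)$ and $(1+\frac{\epsilon_1}3)(1-\frac{\epsilon_1}{16})\ge1+\frac{\epsilon_1}4$, the bracket is at most $-x\epsilon_1/5$. As $K^2/D=(1+o(1))n^2/\log^3n$, the bound follows.
\end{proof}

\section{The upper bound}\label{sec:upper}

Fix $\epsilon\in(0,1/8)$ and $0<\eta<\min(1/100,\beta/20)$, and put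
\[\tau=\varphi^{1/2}n^{-2\eta},\qquad\kappa=\epsilon\tau/4 .\]
By \eqref{eq:phirange}, $\tau\ge\delta_0^{1/3}n^{2/3-2\eta}\ge n^{0.64}$. Call a cell of $L$ \emph{heavy} if its degree in $L$ is at least $\tau$. Let $\mathbf N_{\rm light}$ be the number of intercalates of $L$ without a heavy cell, and let $S\subset L$ be the set of all cells that lie in an intercalate containing a heavy cell. Every intercalate not counted by $\mathbf N_{\rm light}$ lies inside $S$, so
\begin{equation}\label{eq:split}
\mathbf N\le\mathbf N_{\rm light}+N(S).
\end{equation}
We show that $\mathbf N_{\rm light}$ carries almost none of the excess and that $S$ is small, each with failure probability $e^{-\varphi n^\eta/4}$, which is far below the target $e^{-\Theta(\varphi\log n)}$. The threshold $\tau$ is constrained from both sides. It must be small enough that $\varphi n^\eta$ exceptional cells of degree less than $\tau$ carry $o(\delta K^2)$ intercalates, and large enough that a heavy cell still has backward degree at least $D$ when only $K$ random rows are kept.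

\subsection{Intercalates without heavy cells}

\begin{lemma}\label{lem:light}
$\Pr[\mathbf N_{\rm light}\ge(1+\epsilon\delta)n^2/4]\le e^{-\varphi n^\eta/4}$.
\end{lemma}

\begin{proof}
Suppose the event holds. A uniformly random $K$-set of rows contains both rows of a given intercalate with probability $\binom K2/\binom n2$. So some $K$-set $R$ contains at least
\[\frac{K(K-1)}{n(n-1)}\,(1+\epsilon\delta)\frac{n^2}4\ge(1+\epsilon\delta)\frac{K(K-1)}4\]
intercalates without heavy cells. Let $\rho$ list $R$ in increasing order and define $W_t,W_t^+,f_t$ for the square $L^\rho$. Each of these intercalates is an edge of some $H_t[M_t]$, $t\le K$, whose ends have degree less than $\tau$ in $L$ and hence backward degree less than $\tau$. Either it is counted by $f_t$, or it has an end in $W_t$ of backward degree less than $\tau$; there are at most $\tau|W_t^+|$ edges of the second kind. If $\sum_t|W_t^+|<\varphi n^\eta$, there are in total at most $\tau\varphi n^\eta=\delta n^{2-\eta}=o(\delta K^2)$ of them. As also $(1+\epsilon\delta)K=o(\delta K^2)$, we get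
\[\sum_{t\le K}f_t\ge(1+\epsilon\delta/2)K^2/4\ge(1+\epsilon_1/2)K^2/4,\qquad\epsilon_1:=\epsilon\delta_0 .\]
By a union bound over at most $2^n$ sets $R$ and Lemmas~\ref{lem:transfer}, \ref{lem:W} and~\ref{lem:f}, the probability is at most $2^n\Lambda\bigl(e^{2n-\varphi n^\eta}+e^{-n^2/\log^4n}\bigr)$. By \eqref{eq:phirange} and $\eta<\beta/20$ we have $\varphi n^\eta=o(n^2/\log^4n)$ and $n\log^2n=o(\varphi)$, which gives the claim.
\end{proof}

\subsection{The neighborhood of the heavy cells}

The set $W_t^+$ only sees pairs of cells in the same row, while two cells of an intercalate may share a column or a symbol instead. The symmetry of the three coordinates takes care of this.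

\begin{lemma}\label{lem:S}
$\Pr[|S|>\varphi n^{2\eta}]\le e^{-\varphi n^\eta/4}$.
\end{lemma}

\begin{proof}
Let $S^{\rm row}$ be the set of cells of $L$ that are heavy or lie in the same row and in a common intercalate with a heavy cell. Define $S^{\rm col}$ and $S^{\rm sym}$ with ``column'' and ``symbol'' in place of ``row''. Any two cells of an intercalate share a row, a column or a symbol, so $S\subset S^{\rm row}\cup S^{\rm col}\cup S^{\rm sym}$, and the three sizes have the same law.

Fix $L$. Let $\rho=(\rho_1,\dots,\rho_K)$ be a uniformly random tuple of distinct rows, and let $W^+(\rho)\subset L$ be the set of cells corresponding to $\bigcup_{t\le K}W_t^+$ in $L^\rho$. We claim that each $y\in S^{\rm row}$ lies in $W^+(\rho)$ with probability at least $1/(20\log^2n)$. Let $r$ be the row of $y$, let $x$ be a heavy cell in row $r$ that witnesses $y\in S^{\rm row}$ (possibly $x=y$), and let $r'$ be the second row of an intercalate containing $x$ and $y$. Let $\mathrm{Rows}(x)$ be the set of second rows of the intercalates through $x$; it has at least $\tau$ elements by Lemma~\ref{lem:degree}(a). Put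 $K'=\lfloor K/2\rfloor$.

With probability $(K-K')/n\ge K/(2n)$ we have $r=\rho_j$ for some $j>K'$. Given this, $r'\in\{\rho_1,\dots,\rho_{K'}\}$ with probability $K'/(n-1)$. Given both, the other $K'-1$ of the first $K'$ rows form a uniformly random subset of $[n]\setminus\{r,r'\}$. The number of elements of $\mathrm{Rows}(x)\setminus\{r'\}$ among them is hypergeometric with mean $\lambda\ge(\tau-1)(K'-1)/(n-2)\ge n^{1/2}$, and the variance of a hypergeometric variable is at most its mean. By Chebyshev's inequality the number is less than $D$ with probability at most $\lambda/(\lambda-D)^2\le1/2$. If it is at least $D$, then $x$ has backward degree at least $D$ in $L^\rho$, so $x\in W_j$; and $y$ equals $x$ or is adjacent to $x$ in $H_j[M_j]$ through the earlier row $r'$, so $y\in W_j^+$. The product of the three probabilities is at least $\frac K{2n}\cdot\frac{K'}{n-1}\cdot\frac12=(1+o(1))/(8\log^2n)$, which proves the claim.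

Hence some $\rho$ has $|W^+(\rho)|\ge|S^{\rm row}|/(20\log^2n)$. A union bound over at most $n^K\le e^n$ tuples, with Lemmas~\ref{lem:transfer} and~\ref{lem:W}, gives
\[\Pr[|S^{\rm row}|\ge20\varphi n^\eta\log^2n]\le e^n\Lambda e^{2n-\varphi n^\eta}\le e^{-\varphi n^\eta/2}.\]
If $|S|>\varphi n^{2\eta}\ge60\varphi n^\eta\log^2n$, one of the three sets has size at least $20\varphi n^\eta\log^2n$, and $3e^{-\varphi n^\eta/2}\le e^{-\varphi n^\eta/4}$.
\end{proof}

\subsection{Cores}

A \emph{core} is a partial Latin square $P\subset[n]^3$ such that
\[N(P)\ge(1-2\epsilon)\delta n^2/4,\qquad |P|\le\varphi n^{2\eta},\qquad\text{all cells of $P$ have degree at least $\kappa$ in $P$.}\]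
A core has at least $m_-:=\Phi((1-2\epsilon)\delta n^2/4)$ cells, and by Lemma~\ref{lem:phi}(ii),(iii), $\varphi/2\le m_-\le16\varphi$.

\begin{lemma}\label{lem:core}
$\Pr[\mathbf N\ge(1+\delta)n^2/4\text{ and $L$ contains no core}]\le2e^{-\varphi n^\eta/4}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:light} and~\ref{lem:S} it suffices to find a core when $\mathbf N\ge(1+\delta)n^2/4$, $\mathbf N_{\rm light}<(1+\epsilon\delta)n^2/4$ and $|S|\le\varphi n^{2\eta}$. By \eqref{eq:split}, $N(S)>(1-\epsilon)\delta n^2/4$. Lemma~\ref{lem:prune}(a) applied to $S$ with threshold $\kappa$ destroys at most $\kappa\varphi n^{2\eta}=\epsilon\varphi^{3/2}/4=\epsilon\delta n^2/4$ intercalates, and the result is a core.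
\end{proof}

\begin{lemma}\label{lem:coreprob}
For every integer $m_1\ge m_-$, $\Pr[L\text{ contains a core with at least $m_1$ cells}]\le n^{-(1-11\eta)m_1}$.
\end{lemma}

\begin{proof}
Consider cores with $m$ cells, so $m\le\varphi n^{2\eta}$. Let $q=n^{-\eta}$. Then $q^3\kappa\ge\frac\epsilon4n^{0.61}\ge n^{1/2}$ and $m/\kappa^2\le16\epsilon^{-2}n^{6\eta}$. By Lemma~\ref{lem:count} the number of these cores is at most
\[\bigl(n^{7q}\cdot32e\,\epsilon^{-2}n^{9\eta}\bigr)^m\le n^{10\eta m},\]
because $n^{7q}\to1$. By Lemma~\ref{lem:degree}(b) a core uses at most $m/\kappa\le\frac4\epsilon\varphi^{1/2}n^{4\eta}\le\frac4\epsilon n^{1-\beta/3+4\eta}$ rows, which is at most $n/2$ since $4\eta<\beta/5$. So Lemma~\ref{lem:contain} applies, and the probability in question is at most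
\[\sum_{m\ge m_1}n^{10\eta m}e^{5n\log^2n}(6/n)^m\le2e^{5n\log^2n}\,6^{m_1}\,n^{-(1-10\eta)m_1}.\]
Since $m_1\ge\varphi/2$ and $n\log^2n=o(\varphi)$, we have $2e^{5n\log^2n}6^{m_1}\le n^{\eta m_1}$.
\end{proof}

\begin{proposition}\label{prop:upper}
Uniformly over $\delta\in[\delta_0,n^{1-\beta}]$, $\Pr[\mathbf N\ge(1+\delta)n^2/4]\le\exp(-(1-o(1))\Phi_*\log n)$.
\end{proposition}

\begin{proof}
As $m_-\le16\varphi$, we have $2e^{-\varphi n^\eta/4}\le n^{-m_-}$. Lemmas~\ref{lem:core} and~\ref{lem:coreprob} give $\Pr[\mathbf N\ge(1+\delta)n^2/4]\le2n^{-(1-11\eta)m_-}$. Lemma~\ref{lem:phi}(iv) with $s=2\epsilon/(1-2\epsilon)\le3\epsilon$ gives $m_-\ge\Phi_*/(1+16(3\epsilon)^{2/3})$. Therefore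
\[\liminf_{n\to\infty}\ \inf_{\delta_0\le\delta\le n^{1-\beta}}\ \frac{-\log\Pr[\mathbf N\ge(1+\delta)n^2/4]}{\Phi_*\log n}\ \ge\ \frac{1-11\eta}{1+16(3\epsilon)^{2/3}} .\]
The left side does not depend on $\epsilon$ and $\eta$; letting them tend to $0$ shows that it is at least $1$.
\end{proof}

\section{A lower-tail estimate in the row-by-row model}\label{sec:tail}

In the lower bound we condition on $P\subset L$ for a fixed $P$. Our upper and lower estimates for such events differ by a factor $e^{O(\varphi)}$, so to know that the rest of the square still has its usual number of intercalates we need the lower tail to be smaller than $e^{-C\varphi}$ for every constant $C$. We will need this only when $\varphi\le n^{1.37}$, and the following suffices.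

\begin{proposition}\label{prop:tail}
For fixed $\epsilon'\in(0,1)$, $Q\bigl[\sum_{t\le K}X_t\le(1-\epsilon')K^2/4\bigr]\le e^{-n^{1.39}}$.
\end{proposition}

A deficit in the sum forces a deficit in a positive fraction of the $K$ rows, so it is enough to gain a factor $e^{-n^{0.4}}$ in each row.

\begin{lemma}\label{lem:onerowtail}
Fix $\gamma\in(0,1/10)$. For $\gamma K\le t\le K$ and any past, $Q\bigl[X_t<(1-6\gamma)\frac{t-1}2\bigm|\text{past}\bigr]\le e^{-n^{0.4}}$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:tail} from Lemma~\ref{lem:onerowtail}]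
Let $\gamma=\epsilon'/10$. Call a row $t\in[\gamma K,K]$ \emph{deficient} if $X_t<(1-6\gamma)\frac{t-1}2$. We have $\sum_{t\le K}(t-1)=(K^2-K)/2$; the rows $t<\gamma K$ contribute at most $\gamma^2K^2/2$ to this sum, and $\gamma K$ further rows at most $\gamma K^2$. So if fewer than $\gamma K$ rows are deficient, then
\[\sum_{t\le K}X_t\ge(1-6\gamma)\Bigl(1-\frac1K-\gamma^2-2\gamma\Bigr)\frac{K^2}4\ge(1-9\gamma)\frac{K^2}4>(1-\epsilon')\frac{K^2}4 .\]
A given set of $\lceil\gamma K\rceil$ rows is entirely deficient with probability at most $e^{-\gamma Kn^{0.4}}$, by conditioning row by row. The union bound gives $2^Ke^{-\gamma Kn^{0.4}}\le e^{-n^{1.39}}$.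
\end{proof}

To prove Lemma~\ref{lem:onerowtail} we reveal $M=M_t$ in blocks of about $\sqrt n$ columns and count only the intercalates whose two columns lie in the same block. With this block size a block contains an intercalate with probability of order $1/\log n$: small enough that the first moment determines it, and large enough that the $\sqrt n$ blocks together give exponential concentration. Lemma~\ref{lem:switch} gives the conditional probabilities as long as a constant fraction of the columns is unrevealed. Two things can go wrong in a block: the symbols needed for an intercalate may have been used by earlier blocks, and the swapped positions may be forbidden. For a random choice of blocks both are rare, and averaging over the blocks recovers $X_t$.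

\begin{proof}[Proof of Lemma~\ref{lem:onerowtail}]
Fix the past $\sigma_1,\dots,\sigma_{t-1}$. Let $F_c=\{\sigma_s(c):s<t\}$ be the set of symbols forbidden in column $c$. Then $|F_c|=t-1$, and every symbol lies in exactly $t-1$ of the sets $F_c$. Let $\ell=\lfloor\sqrt n\rfloor$ and $\nu=\lfloor(1-\gamma)n/\ell\rfloor$, and let $\Pi=(C_1,\dots,C_\nu)$ be a uniformly random sequence of disjoint $\ell$-sets of columns, independent of $M$. Put $C_{<j}=C_1\cup\dots\cup C_{j-1}$ and $n_j=n-(j-1)\ell\ge\gamma n+\ell$. Let $Y_j$ be the number of edges of $H_t[M]$ with both columns in $C_j$, and let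
\[X_\Pi=\sum_{j\le\nu}Y_j,\qquad\mu=\frac{\ell^2(t-1)}{2n^2},\qquad T_j=\#\{(c,b):c\in C_j,\ b\in F_c,\ b\notin M(C_{<j})\}.\]
Here $\mu$ is the expected size of $Y_j$ suggested by Example~\ref{ex:tworows}, and $T_j$ counts the past entries in the columns of $C_j$ whose symbol is still available. From $\gamma K\le t\le K$ we get $\gamma/(4\log n)\le\mu\le1/(2\log n)$.

\medskip\noindent\emph{Step 1: enough symbols remain.} Say that $j$ is \emph{supplied} if $T_j\ge(1-\gamma^4)\frac{n_j}n\ell(t-1)$. Condition on $M$ and $C_j$, and let $w(c')=\#\{c\in C_j:M(c')\in F_c\}\in[0,\ell]$. Since $M$ is a bijection, $\sum_{c'}w(c')=\ell(t-1)$ and $T_j=\sum_{c'\notin C_{<j}}w(c')\ge\sum_{c'\notin C_{<j}\cup C_j}w(c')$. The set $[n]\setminus(C_{<j}\cup C_j)$ is a uniformly random $(n_j-\ell)$-subset of $[n]\setminus C_j$, on which $w$ has total weight at least $\ell(t-1)-\ell^2$. So the last sum has mean at least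
\[\frac{n_j-\ell}{n-\ell}\bigl(\ell(t-1)-\ell^2\bigr)\ge\Bigl(1-\frac\ell{n_j}\Bigr)\Bigl(1-\frac\ell{t-1}\Bigr)\frac{n_j}n\ell(t-1)\ge\Bigl(1-\frac{\gamma^4}2\Bigr)\frac{n_j}n\ell(t-1).\]
Apply Hoeffding's inequality with at most $n$ samples in $[0,\ell]$ and $\lambda=\frac{\gamma^4}2\frac{n_j}n\ell(t-1)\ge\frac{\gamma^5}2\ell(t-1)$. Over the joint law of $(M,\Pi)$, the index $j$ fails to be supplied with probability at most $\exp(-\gamma^{10}(t-1)^2/(2n))\le e^{-n^{0.9}}$.

\medskip\noindent\emph{Step 2: few swaps are forbidden.} For a set $C$ of columns let $\mathrm{ov}(C)=\sum|F_c\cap F_{c'}|$, summed over ordered pairs of distinct $c,c'\in C$. Counting by symbols, $\sum_{c,c'\in[n]}|F_c\cap F_{c'}|=n(t-1)^2$. Hence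
\[\mathbb E_\Pi\,\mathrm{ov}(C_j)\le\frac{\ell(\ell-1)}{n(n-1)}\,n(t-1)^2\le\frac2{\log n}\,\ell^2(t-1).\]
Call $j$ \emph{crowded} if $\mathrm{ov}(C_j)>\gamma^4\ell^2(t-1)$, and call $\Pi$ \emph{good} if at most $\gamma\nu$ indices are crowded; these notions do not depend on $M$. By Markov's inequality each $j$ is crowded with probability at most $2/(\gamma^4\log n)$, and by Markov's inequality for the number of crowded indices, $\Pr[\Pi\text{ not good}]\le2/(\gamma^5\log n)\le\gamma$.

\medskip\noindent\emph{Step 3: one block.} Fix $\Pi$ and let $\mathcal G_j$ be the $\sigma$-field generated by the restriction of $M$ to $C_1\cup\dots\cup C_j$. Then $T_j$ is $\mathcal G_{j-1}$-measurable and $I_j:=\mathbf 1[Y_j\ge1]$ is $\mathcal G_j$-measurable. We claim that if $j$ is not crowded, then on the event that $j$ is supplied,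
\begin{equation}\label{eq:block}
\Pr[I_j=1\mid\mathcal G_{j-1}]\ge(1-5\gamma^2)\mu .
\end{equation}
Given $\mathcal G_{j-1}$, the rest of $M$ is a uniform perfect matching of the subgraph $G'$ of $G_t$ between $[n]\setminus C_{<j}$ and $[n]\setminus M(C_{<j})$. Lemma~\ref{lem:switch} applies to $G'$ with $n'=n_j\ge\gamma n$ and $\Delta=K=o(n)$.

\emph{First moment.} For $s<t$ let $V_s=\{c\in C_j:\sigma_s(c)\notin M(C_{<j})\}$; then $\sum_s|V_s|=T_j$. A pair $\{c,c'\}\subset V_s$ gives the edge $\{(c,\sigma_s(c')),(c',\sigma_s(c))\}$ of $H_t$, whose ends are disjoint edges of $G'$, unless $\sigma_s(c')\in F_c$ or $\sigma_s(c)\in F_{c'}$. Different choices of $(s,\{c,c'\})$ give different edges. For an ordered pair $(c,c')$ the number of $s$ with $\sigma_s(c')\in F_c$ is $|F_c\cap F_{c'}|$, so at most $\mathrm{ov}(C_j)$ choices are lost. By the Cauchy--Schwarz inequality the number $y_j$ of edges obtained satisfies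
\[y_j\ge\sum_{s<t}\binom{|V_s|}2-\mathrm{ov}(C_j)\ge\frac{T_j^2}{2(t-1)}-\frac{T_j}2-\gamma^4\ell^2(t-1).\]
Compare the three terms with $n_j^2\mu=\frac{n_j^2}{n^2}\cdot\frac{\ell^2(t-1)}2\ge\gamma^2\ell^2(t-1)/2$. The first is at least $(1-\gamma^4)^2n_j^2\mu\ge(1-2\gamma^4)n_j^2\mu$. The second is at most $\ell(t-1)/2=o(n_j^2\mu)$. The third is at most $2\gamma^2n_j^2\mu$. Since $2\gamma^4<\gamma^2/2$, we get $y_j\ge(1-3\gamma^2)n_j^2\mu$, and Lemma~\ref{lem:switch}(b) gives $\mathbb E[Y_j\mid\mathcal G_{j-1}]\ge(1-o(1))y_j/n_j^2\ge(1-4\gamma^2)\mu$.

\emph{Second moment.} We bound the expected number of pairs of distinct edges of $H_t[M]$ with columns in $C_j$. An edge of $H_t$ is determined by $s$ and its two columns, so at most $\ell^2(t-1)/2=n^2\mu$ edges have their columns in $C_j$. Thus there are at most $\frac12n^4\mu^2$ disjoint pairs, and by Lemma~\ref{lem:switch}(a) each lies in $M$ with conditional probability at most $(n_j-4-2K)^{-4}\le2\gamma^{-4}n^{-4}$; the total is at most $\gamma^{-4}\mu^2=o(\mu)$. For pairs sharing a vertex, there are at most $\ell n$ choices for the common vertex $(c,a)$.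 It has at most one neighbor in each column $c'$, because the row $s$ must satisfy $\sigma_s(c')=a$. So there are at most $\ell n\cdot\ell^2$ such pairs, each in $M$ with conditional probability at most $2\gamma^{-3}n^{-3}$; the total is $O(n^{-1/2})=o(\mu)$. Now \eqref{eq:block} follows from the Bonferroni inequality $\mathbf 1[Y\ge1]\ge Y-\binom Y2$, valid for integers $Y\ge0$.

\medskip\noindent\emph{Step 4: all blocks.} Fix a good $\Pi$, let $J$ be the set of indices that are not crowded, so $|J|\ge(1-\gamma)\nu\ge\sqrt n/2$, and let $Z_j=\mathbf 1[j\text{ is supplied}]$. Put $\alpha=(1-e^{-\gamma})(1-5\gamma^2)\mu$ and $R_j=Z_je^{-\gamma I_j+\alpha}$ for $j\in J$. When $Z_j=1$, \eqref{eq:block} gives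
\[\mathbb E[e^{-\gamma I_j}\mid\mathcal G_{j-1}]=1-(1-e^{-\gamma})\Pr[I_j=1\mid\mathcal G_{j-1}]\le e^{-\alpha}.\]
So $R_j\ge0$ is $\mathcal G_j$-measurable with $\mathbb E[R_j\mid\mathcal G_{j-1}]\le1$, and removing the factors from the last to the first gives $\mathbb E\prod_{j\in J}R_j\le1$. By Markov's inequality and $1-e^{-\gamma}\ge\gamma-\gamma^2/2$,
\[\Pr\Bigl[\sum_{j\in J}I_j\le(1-3\gamma)|J|\mu,\ Z_j=1\ \text{for all }j\in J\Bigr]\le\exp\Bigl(|J|\mu\bigl[\gamma(1-3\gamma)-(\gamma-\tfrac{\gamma^2}2)(1-5\gamma^2)\bigr]\Bigr).\]
The bracket is at most $-\frac52\gamma^2+5\gamma^3\le-\gamma^2$, and $\gamma^2|J|\mu\ge\gamma^3\sqrt n/(8\log n)\ge n^{0.45}$. So the probability is at most $e^{-n^{0.45}}$.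

Let $\mathcal E$ be the event that $\Pi$ is good and $X_\Pi\le(1-4\gamma)\nu\mu$. On $\mathcal E$ we have $\sum_{j\in J}I_j\le X_\Pi\le(1-3\gamma)(1-\gamma)\nu\mu\le(1-3\gamma)|J|\mu$. Together with Step~1 this gives $\Pr_{M,\Pi}[\mathcal E]\le e^{-n^{0.45}}+\nu e^{-n^{0.9}}\le2e^{-n^{0.45}}$.

\medskip\noindent\emph{Step 5: averaging over the blocks.} By Markov's inequality, with probability at least $1-\frac2\gamma e^{-n^{0.45}}\ge1-e^{-n^{0.4}}$ the matching $M$ satisfies $\Pr_\Pi[\mathcal E\mid M]\le\gamma$. For such $M$, Step~2 shows that $X_\Pi>(1-4\gamma)\nu\mu$ with $\Pi$-probability at least $1-2\gamma$. An edge of $H_t[M]$ has both columns in $C_j$ with probability $\frac{\ell(\ell-1)}{n(n-1)}\le\frac{\ell^2}{n^2}$. Hence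
\[X_t\,\frac{\nu\ell^2}{n^2}\ge\mathbb E_\Pi X_\Pi\ge(1-2\gamma)(1-4\gamma)\nu\mu\ge(1-6\gamma)\,\nu\,\frac{\ell^2(t-1)}{2n^2},\]
that is, $X_t\ge(1-6\gamma)\frac{t-1}2$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\subsection{Planting a partial Latin square}

We need a lower bound for $\Pr[P\subset L]$ that matches Lemma~\ref{lem:contain}. We build squares containing $P$ row by row. The cells of $P$ in later rows must stay available, so we forbid some further entries. The graph of allowed entries is then no longer regular, and to apply van der Waerden's bound we pass to a regular subgraph of almost full degree. Recall the \emph{max-flow min-cut theorem}: in a network with integer capacities, the maximum value of a flow equals the minimum capacity of a cut and is attained by an integral flow.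

\begin{lemma}\label{lem:regular}
Let $G$ be a bipartite graph with parts of size $n'$ in which each vertex has at most $\Delta$ non-neighbors in the other part, where $n'\ge6\Delta$. Then $G$ has an $r$-regular spanning subgraph with $r=n'-2\Delta$.
\end{lemma}

\begin{proof}
Join a source to each left vertex and each right vertex to a sink with capacity $r$, and give the edges of $G$, directed from left to right, capacity $1$. An integral flow of value $rn'$ selects an $r$-regular spanning subgraph. Consider a cut in which $X$ is the set of left vertices on the source side and $Y$ the set of right vertices on the sink side, with $x=|X|$, $y=|Y|$. Its capacity is $r(n'-x)+e(X,Y)+r(n'-y)$, where $e(X,Y)$ is the number of edges between $X$ and $Y$. So it suffices to show $e(X,Y)\ge r(x+y-n')$. By symmetry let $x\ge y$, and put $z=n'-x\ge0$. Since $e(X,Y)\ge y(x-\Delta)$, it suffices that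
\[y(n'-z-\Delta)-(n'-2\Delta)(y-z)=y\Delta+z(n'-2\Delta-y)\]
is nonnegative. If $y\le n'-2\Delta$, both terms are nonnegative. Otherwise $y>n'-2\Delta\ge4\Delta$, $z\le n'-y<2\Delta$ and $n'-2\Delta-y\ge-2\Delta$, so the expression is at least $4\Delta^2-4\Delta^2=0$.
\end{proof}

\begin{lemma}[Planting]\label{lem:plant}
Let $k\le n/13$ and let $P\subset[k]^3$ be a partial Latin square with $m$ cells. Then
$\Pr[P\subset L]\ge n^{-m}e^{-10k^2}(e^2n)^{-k}\Lambda^{-1}$.
\end{lemma}

\begin{proof}
Let $m_t\le k$ be the number of cells of $P$ in row $t$. For $t=1,\dots,k$, place the cells of $P$ in row $t$, and match the remaining columns to the remaining symbols using only pairs $(c,a)$ such that $a$ is not in column $c$ in earlier rows and not both $c\le k$ and $a\le k$. A cell $(t,c,a)\in P$ has $c,a\le k$. An earlier entry $a$ in column $c$ could be neither a cell of $P$, which is a partial Latin square, nor one of the other entries, by the last condition. So no conflict arises.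

The graph of allowed pairs has parts of size $n'=n-m_t\ge n-k\ge12k$, and each vertex has at most $(t-1)+k\le2k$ non-neighbors. By Lemma~\ref{lem:regular} with $\Delta=2k$ it has an $r$-regular spanning subgraph with $r=n'-4k\ge n-5k$, and so at least $(r/n')^{n'}n'!\ge((n-5k)/e)^{n-m_t}$ perfect matchings. For $t\le k$ we have $b_t\le e^2n(n/e)^n$. So the number of choices for row $t$, divided by $b_t$, is at least
\[\frac{(1-5k/n)^{n-m_t}(n/e)^{-m_t}}{e^2n}\ge\frac{e^{-10k}n^{-m_t}}{e^2n},\]
where we used $1-y\ge e^{-2y}$ for $0\le y\le1/2$. For each $t>k$ there are at least $a_t$ choices. Different choices give different squares containing $P$, and there are at most $\prod_tb_t$ Latin squares. Multiply and use \eqref{eq:Lambda}.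
\end{proof}

\subsection{The rest of the square}

\begin{proposition}\label{prop:lower}
Uniformly over $\delta\in[\delta_0,n^{1-\beta}]$, $\Pr[\mathbf N\ge(1+\delta)n^2/4]\ge\exp(-(1+o(1))\Phi_*\log n)$.
\end{proposition}

\begin{proof}
Fix $\epsilon\in(0,1/8)$ and let $\epsilon'=\epsilon\delta_0\le\epsilon\delta$. We plant slightly more intercalates than needed, to make up for the losses in pruning and in the rest of the square. Let $P_0$ have $m_+:=\Phi((1+4\epsilon)\delta n^2/4)$ cells and at least $(1+4\epsilon)\delta n^2/4$ intercalates. By Lemma~\ref{lem:phi}(ii),(iii), $\varphi\le m_+\le24\varphi$. Lemma~\ref{lem:prune}(b) with $\lambda=\epsilon\delta n^2/4=\epsilon\varphi^{3/2}/4$ gives $P\subset P_0$ with $m\le m_+$ cells and $N(P)\ge(1+3\epsilon)\delta n^2/4$ that uses at most $k:=\lfloor m_+^2/\lambda\rfloor=O_\epsilon(\varphi^{1/2})=o(n)$ rows, columns and symbols each. Relabel so that $P\subset[k]^3$. Since $k^2=O_\epsilon(\varphi)$ and $n\log^2n=o(\varphi)$, Lemma~\ref{lem:plant} gives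
\begin{equation}\label{eq:planted}
\Pr[P\subset L]\ge n^{-m_+}e^{-O_\epsilon(\varphi)} .
\end{equation}
The pruning matters here: it keeps the loss $e^{-10k^2}$ below the scale $\varphi\log n$.

\emph{Case 1: $\delta>n^{0.05}$.} Then $3\epsilon\delta\ge1$, so $P\subset L$ implies $\mathbf N\ge(1+3\epsilon)\delta n^2/4\ge(1+\delta)n^2/4$. The planted part suffices, and the probability is at least the right side of \eqref{eq:planted}.

\emph{Case 2: $\delta\le n^{0.05}$.} Then $\varphi\le n^{1.37}$. For a set $R'$ of rows let $N_{R'}$ be the number of intercalates of $L$ with both rows in $R'$, and let $R=[n]\setminus[k]$. Take $R'\subset R$ with $|R'|=K$, and move to the top the rows of $R'$ followed by the rows $1,\dots,k$; note $K+k\le n/2$. Apply Lemma~\ref{lem:transfer}, then Proposition~\ref{prop:tail} to the first $K$ rows, and Lemma~\ref{lem:row} to each of the next $k$ rows given its past: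
\[\Pr[P\subset L,\ N_{R'}\le(1-\epsilon')K^2/4]\le\Lambda e^{-n^{1.39}}(e^2n)^k(6/n)^m .\]
Divide by the bound of Lemma~\ref{lem:plant}; the factors $n^{-m}$ cancel, and
\[\Pr[N_{R'}\le(1-\epsilon')K^2/4\mid P\subset L]\le\Lambda^2(e^2n)^{2k}e^{10k^2}6^me^{-n^{1.39}}=o(1),\]
since $k^2$ and $m$ are $O_\epsilon(n^{1.37})$. Hence $\mathbb E[N_{R'}\mid P\subset L]\ge(1-2\epsilon')K^2/4$ for every such $R'$. The average of $N_{R'}$ over all $K$-subsets $R'$ of $R$ is $N_R\binom K2/\binom{n-k}2$, so
\[\mathbb E[N_R\mid P\subset L]\ge(1-2\epsilon')\frac{(n-k)(n-k-1)}4\ge\Bigl(1-\frac52\epsilon'\Bigr)\frac{n^2}4 .\]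
A bound on the mean is enough, because we can afford a polynomial loss. Let $p=\Pr[N_R\ge(1-3\epsilon')n^2/4\mid P\subset L]$. By \eqref{eq:trivial}, $N_R\le n^3/4$, so the mean is at most $pn^3/4+(1-3\epsilon')n^2/4$, and $p\ge\epsilon'/(2n)$. The intercalates of $P$ lie in the rows $[k]$ and are not counted by $N_R$. So on this event
\[\mathbf N\ge N(P)+N_R\ge\bigl((1+3\epsilon)\delta+1-3\epsilon'\bigr)\frac{n^2}4\ge(1+\delta)\frac{n^2}4,\]
and the probability is at least $\epsilon'/(2n)$ times the right side of \eqref{eq:planted}.

In both cases, since $m_+\ge\varphi$, the probability is at least $n^{-(1+o(1))m_+}$, and $m_+\le(1+16(4\epsilon)^{2/3})\Phi_*$ by Lemma~\ref{lem:phi}(iv). Therefore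
\[\limsup_{n\to\infty}\ \sup_{\delta_0\le\delta\le n^{1-\beta}}\ \frac{-\log\Pr[\mathbf N\ge(1+\delta)n^2/4]}{\Phi_*\log n}\ \le\ 1+16(4\epsilon)^{2/3},\]
and letting $\epsilon\to0$ shows that the left side is at most $1$.
\end{proof}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:uniform}]
Propositions~\ref{prop:upper} and~\ref{prop:lower} give
\begin{equation}\label{eq:both}
\Pr[\mathbf N\ge(1+\delta)n^2/4]=n^{-(1+o(1))\Phi_*}
\end{equation}
uniformly in $\delta$, and \eqref{eq:phistar} replaces $\Phi_*$ by $\Phi(\delta\mathbb E\mathbf N)$. This is Theorem~\ref{thm:uniform}, which contains Theorem~\ref{thm:main}.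
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:explicit}]
The first claim is Lemma~\ref{lem:phi}(ii). It gives $\Phi_*\ge(\delta n^2)^{2/3}$, and the upper bound on the probability follows from \eqref{eq:both}. Now let $(\delta n^2)^{1/3}=(1+o(1))2^j$ with $j=j_n$; then $j\to\infty$. The table $T_{2^j}$ has $4^j$ cells and $4^j(2^j-1)/4=(1+o(1))\delta n^2/4$ intercalates. So there is $s=s_n\to0$ with $s\ge1/n$ and $\Phi((1-s)\delta n^2/4)\le4^j$. Lemma~\ref{lem:phi}(iv), with $s/(1-s)$ in place of $s$, applies since $s\delta n^2/4\ge1$, and gives $\Phi_*\le(1+o(1))4^j=(1+o(1))(\delta n^2)^{2/3}$. Hence $\Phi_*=(1+o(1))(\delta n^2)^{2/3}$ along the sequence, and \eqref{eq:both} gives the last claim.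
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Fix $\xi\in(0,1)$. In Section~\ref{sec:upper} take $\epsilon<\xi/8$ and $\eta$ so small that also $(1-11\eta)(1+\xi/2)\ge1+\xi/4$. Let $\mathcal A$ be the event $\mathbf N\ge(1+\delta)n^2/4$. By Lemma~\ref{lem:core}, $\mathcal A$ holds without a core with probability at most $2e^{-\varphi n^\eta/4}=o(n^{-2\Phi_*})$, as $\Phi_*\le16\varphi$. By Lemma~\ref{lem:coreprob} with $m_1=\lceil(1+\xi/2)\Phi_*\rceil\ge m_-$, the square contains a core with at least $(1+\xi/2)\Phi_*$ cells with probability at most $n^{-(1+\xi/4)\Phi_*}$. Both bounds are $o(\Pr[\mathcal A])$ by \eqref{eq:both}. So, given $\mathcal A$, with probability $1-o(1)$ there is $P_1\subset L$ with $|P_1|\le(1+\xi/2)\Phi_*\le24\varphi$ and $N(P_1)\ge(1-2\epsilon)\delta n^2/4$. Lemma~\ref{lem:prune}(b) with $\lambda=\epsilon\varphi^{3/2}/4$ gives $P\subset P_1$ with $N(P)\ge(1-3\epsilon)\delta n^2/4\ge(1-\xi)\delta\mathbb E\mathbf N$ that uses at most $4\cdot24^2\epsilon^{-1}\varphi^{1/2}=C(\delta n^2)^{1/3}$ rows, columns and symbols each. Finally $|P|\le(1+\xi/2)\Phi_*\le(1+\xi)\Phi(\delta\mathbb E\mathbf N)$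 by \eqref{eq:phistar}.
\end{proof}

\begin{remark}[The range of $\delta$]\label{rem:range}
The bound $\delta\ge\delta_0$ makes the losses $e^{O(n\log^2n)}$ negligible, gives $\tau\ge n^{0.64}$ in Lemmas~\ref{lem:S} and~\ref{lem:coreprob}, and keeps fixed the parameters $\epsilon\delta_0$ fed into Lemma~\ref{lem:f} and Proposition~\ref{prop:tail}. The bound $\delta\le n^{1-\beta}$ ensures that cores and planted squares use $o(n)$ rows, as Lemmas~\ref{lem:contain} and~\ref{lem:plant} require, and that the bound of Lemma~\ref{lem:f} is negligible in Lemma~\ref{lem:light}. Some upper bound on $\delta$ is necessary: for $\delta>n-2$ the event is empty by \eqref{eq:trivial}.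
\end{remark}

\begin{remark}[The mean]\label{rem:mean}
The estimate $\mathbb E\mathbf N=(1+o(1))n^2/4$ enters only through \eqref{eq:phistar} and the last two inequalities in the proof of Theorem~\ref{thm:structure}, and it can be recovered from the above. For fixed $\delta>0$, Proposition~\ref{prop:upper} and \eqref{eq:trivial} give $\mathbb E\mathbf N\le(1+\delta)n^2/4+o(1)$. For fixed $\epsilon'\in(0,1)$, Lemma~\ref{lem:transfer} and Proposition~\ref{prop:tail} show that every $K$-set $R'$ of rows has $\mathbb EN_{R'}\ge(1-o(1))(1-\epsilon')K^2/4$, and averaging over $R'$ gives $\mathbb E\mathbf N\ge(1-o(1))(1-\epsilon')n^2/4$.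
\end{remark}

\begin{thebibliography}{9}

\bibitem{KSSS}
Matthew Kwan, Ashwin Sah, Mehtaab Sawhney, and Michael Simkin,
\emph{Substructures in Latin squares},
arXiv:2202.05088 (2022).

\end{thebibliography}
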